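\title{Branched coverings of projective homogeneous spaces: global generation and $k$-ampleness of the associated bundle}

\begin{abstract}
Let $X=G/P$ be a complex projective homogeneous space and let $f:Y\to X$ be a finite surjective morphism from a smooth connected projective variety. Write $f_*\mathcal O_Y=\mathcal O_X\oplus\mathcal E^*$. We prove that $\mathcal E$ is globally generated and $k_X$-ample in the sense of Sommese, where $k_X$ is the largest dimension of a fiber of a projection $G/P\to G/Q$ with $Q\neq G$. This proves a conjecture posed in a paper of Kim and Manivel, and it shows that $\mathcal E$ is ample when $X$ has Picard number one, as conjectured by Debarre. We also determine exactly for which $k$ the bundle $\mathcal E$ is $k$-ample, and we extend the results to $Y$ with rational singularities. The proof studies the family of all $G$-translates of a morphism $Z\to X$: its total space is smooth, so theorems of Koll\'ar and Kawamata--Viehweg give information on every translate, including those in special position with respect to the branch locus.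
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a connected complex semisimple Lie group, $P\subseteq G$ a parabolic subgroup and $X=G/P$ the corresponding projective homogeneous space. A \emph{branched covering} of $X$ is a finite surjective morphism $f:Y\to X$ from a smooth connected complex projective variety $Y$; let $d$ be its degree. A finite morphism from a Cohen--Macaulay variety onto a smooth variety is flat, so $f_*\mathcal O_Y$ is locally free of rank $d$. The map $\frac1d\operatorname{tr}:f_*\mathcal O_Y\to\mathcal O_X$ splits the inclusion $\mathcal O_X\to f_*\mathcal O_Y$, and therefore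
\[
f_*\mathcal O_Y\cong\mathcal O_X\oplus\mathcal E^*,\qquad \mathcal E^*=\ker(\operatorname{tr}),
\]
for a vector bundle $\mathcal E$ of rank $d-1$ on $X$, the \emph{bundle associated with $f$}.

The bundle $\mathcal E^*$ records the functions on $Y$ that do not come from $X$, and it does so after any base change. If $\varphi:Z\to X$ is a morphism from a projective variety, then $Z\times_XY$ is finite over $Z$, and the direct image of its structure sheaf is $\varphi^*f_*\mathcal O_Y=\mathcal O_Z\oplus\varphi^*\mathcal E^*$. Hence
\begin{equation}\label{eq:h0}
h^0\big(Z\times_XY,\mathcal O_{Z\times_XY}\big)=1+h^0(Z,\varphi^*\mathcal E^*).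
\end{equation}
Positivity of $\mathcal E$ kills the last term, so it is a strong form of the statement that preimages of subvarieties of $X$ are connected. For $X=\mathbb P^1$ we can write $\mathcal E=\bigoplus\mathcal O(a_i)$; formula \eqref{eq:h0} with $\varphi=\mathrm{id}$ gives $h^0(\mathcal E^*)=0$ because $Y$ is connected, so all $a_i\ge1$ and $\mathcal E$ is ample. Lazarsfeld proved that $\mathcal E$ is ample for $X=\mathbb P^n$, and Debarre conjectured that it is ample whenever $X$ has Picard number one.

For other $X$ there is an evident obstruction, and Sommese's notion of $k$-ampleness measures it. Let $\varpi:\mathbb P(\mathcal E)\to X$ be the projective bundle of hyperplanes and $\mathcal O(1)$ its tautological line bundle. The bundle $\mathcal E$ is \emph{$k$-ample} if $\mathcal O(1)$ is semiample and, for some $m>0$ with $\mathcal O(m)$ globally generated, all fibers of the morphism defined by the sections of $\mathcal O(m)$ have dimension at most $k$. Thus $0$-ample means ample. For a parabolic subgroup $Q\supseteq P$ let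
\[
p_Q:X=G/P\to G/Q
\]
be the projection, a smooth morphism with fibers isomorphic to $Q/P$. If $Q\ne G$ and $V\to G/Q$ is a branched covering of degree at least $2$, then $X\times_{G/Q}V\to X$ is a branched covering whose bundle is pulled back from $G/Q$, hence trivial on each fiber $R$ of $p_Q$. A trivial quotient of $\mathcal E|_R$ gives a copy of $R$ in $\mathbb P(\mathcal E)$ on which $\mathcal O(1)$ is trivial, and the sections of any $\mathcal O(m)$ contract it. Such a bundle is at best $(\dim Q/P)$-ample. Put
\[
k_X=\max\{\dim Q/P:\ Q\text{ parabolic},\ P\subseteq Q\ne G\}.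
\]
Then $k_X=0$ when $P$ is maximal, that is, when $X$ has Picard number one. The natural guess is that the fibrations $p_Q$ are the only obstruction. This is the conjecture posed in \cite{KM}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every branched covering $f:Y\to X=G/P$, the associated bundle $\mathcal E$ is $k_X$-ample.}
\medskip

If $d=1$, then $\mathcal E=0$ and there is nothing to prove. We assume from now on that $\dim X>0$ and $d\ge2$.

\begin{theorem}\label{thm:A}
The bundle $\mathcal E$ is globally generated and $k_X$-ample.
\end{theorem}

So the conjecture holds, and Debarre's conjecture holds for every $G/P$ of Picard number one. The method also gives the exact answer for each covering. For a parabolic subgroup $Q$ with $P\subseteq Q\subseteq G$, let $e_Q$ be the number of connected components of a general fiber of $p_Q\circ f:Y\to G/Q$. Then $e_P=d\ge2$ and $e_G=1$, so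
\[
\kappa_f=\max\{\dim Q/P:\ e_Q\ge2\}
\]
is defined and $\kappa_f\le k_X$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] The bundle $\mathcal E$ is $k$-ample if and only if $k\ge\kappa_f$.
\item[(ii)] The bundle $\mathcal E$ is ample if and only if $Y\to G/Q$ has connected general fiber for every parabolic subgroup $Q$ that is minimal among those strictly containing $P$.
\item[(iii)] The bound $k_X$ in Theorem~\ref{thm:A} is optimal for every $X$: there is a branched covering of $X$ with $\kappa_f=k_X$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Theorems~\ref{thm:A} and~\ref{thm:B} hold if $Y$ is only assumed to be a connected projective variety with rational singularities.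
\end{theorem}

\subsection*{Outline of the proof}
Once $\mathcal E$ is known to be globally generated, $k$-ampleness amounts to the vanishing of $H^0(Z,\varphi^*\mathcal E^*)$ for all morphisms $\varphi:Z\to X$ from smooth projective varieties with $\dim\varphi(Z)>k$ (Section~\ref{sec:quot}). The difficulty is that $\varphi(Z)$ may lie in the branch locus of $f$, where $Z\times_XY$ is not even reduced. We therefore consider all translates $g\varphi$, $g\in G$, at once. The fiber products $W_g=Z\times_{g\varphi,X}Y$ form a family $W\to G$ with smooth total space. Koll\'ar's torsion-freeness theorem shows that, if the general $W_g$ is connected, the vanishing holds for \emph{every} translate (Section~\ref{sec:family}). The same family, with Kawamata--Viehweg vanishing and a tower of Bott--Samelson varieties as $Z$, gives global generation (Section~\ref{sec:gg}). Finally, if the general $W_g$ is disconnected, the Stein factorization of $W\to G$ is branched along a divisor of $G$, and the stabilizer of a component of this divisor is a proper parabolic subgroup with an orbit containing $\varphi(Z)$ (Section~\ref{sec:conn}). Sections~\ref{sec:exact} and~\ref{sec:rat}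 prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\subsection*{Conventions}
Everything is over $\mathbb C$. A variety is reduced and irreducible. A property holds for \emph{general} points if it holds on a dense Zariski open subset. The group $G$ is linear algebraic. A closed subgroup $Q$ is \emph{parabolic} if $G/Q$ is projective, equivalently if $Q$ contains a Borel subgroup (a maximal connected solvable subgroup). Parabolic subgroups are connected, and a closed subgroup containing a parabolic subgroup is parabolic. The universal cover of $G$ is a semisimple algebraic group that maps onto $G$ with finite kernel; replacing $G$ by it and each parabolic subgroup by its preimage changes neither $X$ nor the projections $p_Q$. So we assume that \emph{$G$ is simply connected}. We write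
\[
\mathcal F=(f_*\mathcal O_Y)^*\cong\mathcal O_X\oplus\mathcal E .
\]
\emph{Generic smoothness} is the fact that a dominant morphism from a smooth variety is smooth over a dense open subset of the target.

\section{Trivial quotients and two examples}\label{sec:quot}

A point of $\mathbb P(\mathcal E)$ over $x$ is a one-dimensional quotient of the fiber $\mathcal E_x$. There is a tautological surjection $\varpi^*\mathcal E\to\mathcal O(1)$, and lifts $s:Z\to\mathbb P(\mathcal E)$ of a morphism $\varphi:Z\to X$ correspond to line bundle quotients $\varphi^*\mathcal E\to s^*\mathcal O(1)$.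

\begin{lemma}\label{lem:crit}
Let $\mathcal E$ be a globally generated vector bundle of positive rank on a projective variety $X$, and let $k\ge0$. Then $\mathcal E$ is $k$-ample if and only if $H^0(Z,\varphi^*\mathcal E^*)=0$ for every morphism $\varphi:Z\to X$ from a smooth connected projective variety $Z$ with $\dim\varphi(Z)>k$.
\end{lemma}

\begin{proof}
The line bundle $\mathcal O(1)$ is a quotient of $\varpi^*\mathcal E$, hence globally generated. Let $\Theta$ be the morphism defined by its sections.

Suppose that $\mathcal E$ is not $k$-ample. Taking $m=1$ in the definition, we find an irreducible component $T$ of a fiber of $\Theta$, with reduced structure, such that $\dim T>k$. The bundle $\mathcal O(1)$ is trivial on $T$ and ample on the fibers of $\varpi$, so $T$ contains no curve contracted by $\varpi$, and $\varpi|_T$ is finite. Let $s:Z\to T\subseteq\mathbb P(\mathcal E)$ be a resolution of singularities and $\varphi=\varpi s$. Then $\dim\varphi(Z)=\dim T>k$, and the surjection $\varphi^*\mathcal E\to s^*\mathcal O(1)\cong\mathcal O_Z$ is a nonzero section of $\varphi^*\mathcal E^*$.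

Conversely, let $\varphi:Z\to X$ satisfy $\dim\varphi(Z)>k$, and let $\lambda:\varphi^*\mathcal E\to\mathcal O_Z$ be a nonzero map. Since $\varphi^*\mathcal E$ is globally generated, some global section has nonzero image in $H^0(Z,\mathcal O_Z)=\mathbb C$, so $\lambda$ is surjective. It defines a lift $s:Z\to\mathbb P(\mathcal E)$ with $s^*\mathcal O(1)\cong\mathcal O_Z$. For every $m>0$, the sections of $\mathcal O(m)$ pull back to constants on $Z$, so the morphism that they define contracts $s(Z)$ to a point. As $\dim s(Z)\ge\dim\varphi(Z)>k$, the bundle $\mathcal E$ is not $k$-ample.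
\end{proof}

\begin{remark}\label{rem:conn}
Theorem~\ref{thm:A} implies that $f^{-1}(S)$ is connected for every subvariety $S\subseteq X$ with $\dim S>k_X$. Indeed, for a resolution $Z\to S$, Lemma~\ref{lem:crit} and \eqref{eq:h0} show that $Z\times_XY$ is connected, and it maps onto $f^{-1}(S)$.
\end{remark}

The first example shows how a vanishing theorem gives global generation.

\begin{example}\label{ex:P2}
Let $X=\mathbb P^2$ and let $\ell$ be any line. The bundle $f^*\mathcal O(1)$ is ample since $f$ is finite, so $H^1(Y,f^*\mathcal O(-1))=0$ by Kodaira vanishing and Serre duality on the surface $Y$. The sequence $0\to f^*\mathcal O(-1)\to\mathcal O_Y\to\mathcal O_{f^{-1}(\ell)}\to0$ gives $h^0(\mathcal O_{f^{-1}(\ell)})=1$. By \eqref{eq:h0}, $\mathcal E|_\ell$ is a sum of line bundles of positive degree, and $\mathcal F|_\ell$ is globally generated. Duality for the finite morphism $f$ gives $f_*\omega_Y=\mathcal F\otimes\omega_X=\mathcal F(-3)$, so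
\[
H^1(X,\mathcal F(-1))=H^1(Y,\omega_Y\otimes f^*\mathcal O(2))=0,
\]
again by Kodaira vanishing. Hence $H^0(X,\mathcal F)\to H^0(\ell,\mathcal F|_\ell)$ is surjective. Every point lies on a line, so $\mathcal F$ is globally generated.
\end{example}

The argument lifts sections along a chain point $\subset$ line $\subset$ plane. It works for every line, however it meets the branch locus, because the vanishing comes from the smooth variety $Y$ and not from the possibly singular curve $f^{-1}(\ell)$. It depends, however, on $\ell$ being an ample divisor. Lemma~\ref{lem:crit} asks about arbitrary morphisms $Z\to X$, and for these another smooth variety must take the place of $Y$.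

The second example shows which connectedness statement is relevant.

\begin{example}\label{ex:P1P1}
Let $X=\mathbb P^1\times\mathbb P^1$, with $G=SL_2\times SL_2$ and $P=B_0\times B_0$, where $B_0$ is the stabilizer of $0\in\mathbb P^1$. The proper parabolic subgroups containing $P$ are $P$, $Q_1=B_0\times SL_2$ and $Q_2=SL_2\times B_0$; the maps $p_{Q_1},p_{Q_2}$ are the two projections, and $k_X=1$. Let $d=2$, so that $\mathcal E=\mathcal O(a,b)$. In an algebra of rank $2$, the square of an element of trace zero is a scalar by the Cayley--Hamilton theorem. Multiplication thus gives a map $\mathcal E^{-2}\to\mathcal O_X$, which is nonzero since $Y$ is reduced. So $a,b\ge0$, and $(a,b)\neq(0,0)$ by \eqref{eq:h0}. The bundle $\mathcal E$ is globally generated; it is ample if $a,b>0$, and otherwise it is $1$-ample but not ample.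

Take $f(s,t)=(s^2,t)$, so that $\mathcal E=\mathcal O(1,0)$, and let $Z=\{0\}\times\mathbb P^1$. The scheme $f^{-1}(Z)$ is a double line. It is connected, but $h^0(\mathcal O_{f^{-1}(Z)})=1+h^0(\mathcal O_Z)=2$: the extra function is nilpotent. A general translate of $Z$ is $\{c\}\times\mathbb P^1$ with $c\ne0,\infty$, and its preimage is a pair of disjoint lines.
\end{example}

So connectedness of $Z\times_XY$ does not imply $H^0(Z,\varphi^*\mathcal E^*)=0$. In the example, the nilpotent function is the limit of a locally constant function on the disconnected preimages of nearby translates. The next section shows that this is the only way in which extra functions arise.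

\section{The family of translates}\label{sec:family}

Let $Z$ be a smooth connected projective variety of dimension $r$, let $\varphi:Z\to X$ be a morphism, and put $\varphi_g=g\cdot\varphi$ for $g\in G$. For the construction, $f:Y\to X$ may be any surjective morphism from a projective variety. Let $\psi:Z\times G\to X$, $(z,g)\mapsto g\varphi(z)$, and define $W$ by the fiber square
\[
\begin{array}{ccc}
W&\longrightarrow&Y\\[2pt]
{\scriptstyle q}\big\downarrow&&\big\downarrow{\scriptstyle f}\\[2pt]
Z\times G&\stackrel{\psi}{\longrightarrow}&X
\end{array}
\qquad\qquad W=\{(z,g,y):\ g\varphi(z)=f(y)\}.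
\]
Let $h:W\to G$ and $p_Z:W\to Z$ be the projections, and let $\mathrm{pr}_1,\mathrm{pr}_2$ be the projections of $Z\times G$. The fiber of $h$ over $g$ is $W_g=Z\times_{\varphi_g,X}Y$. As a closed subscheme of $Z\times G\times Y$, the scheme $W$ is quasi-projective, and $h$ is proper. The map $q$ is a base change of $f$, so it is surjective, and it is finite or flat if $f$ is.

\subsection*{Geometry of the total space}
The fibers $W_g$ can be very singular, but $W$ is as good as $Y$. To see this, project to $Z\times Y$ instead of $G$.

\begin{lemma}\label{lem:irr}
Let $u:S\to S'$ be an open surjective morphism with irreducible fibers. If $S'$ is irreducible, then so is $S$.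
\end{lemma}

\begin{proof}
Let $U_1,U_2\subseteq S$ be nonempty open sets. The open sets $u(U_1)$ and $u(U_2)$ have a common point. The fiber over it is irreducible and meets both $U_i$ in nonempty open subsets, so $U_1\cap U_2\neq\emptyset$.
\end{proof}

\begin{lemma}\label{lem:W}
The morphisms $W\to Z\times Y$ and $(\mathrm{pr}_1,\psi):Z\times G\to Z\times X$ are smooth and surjective with irreducible fibers. Consequently $W$ is a variety, $W\to Y$ is smooth, and $W$ is normal if $Y$ is normal. If $Y$ is smooth, then $W$ and $p_Z$ are smooth.
\end{lemma}

\begin{proof}
Consider $\alpha:G\times X\to X\times X$, $(g,x)\mapsto(x,gx)$. It is equivariant for $G\times G$, acting by $(a,b)(g,x)=(bga^{-1},ax)$ on the source and by $(a,b)(x,x')=(ax,bx')$ on the target. The action on $X\times X$ is transitive, so $\alpha$ is surjective, and it is smooth by generic smoothness. The fiber over $(x,x')$ is $\{g:gx=x'\}$, a coset of the stabilizer of $x$. This stabilizer is a conjugate of $P$, which is connected, so the fiber is irreducible. The two morphisms of the lemma are the base changes of $\alpha$ along $\varphi\times f$ and $\varphi\times\mathrm{id}_X$. Smooth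 morphisms are open, so $W$ is irreducible by Lemma~\ref{lem:irr}. The projection $Z\times Y\to Y$ is smooth because $Z$ is, so $W\to Y$ is smooth, and $W$ is reduced, normal or smooth when $Y$ is. If $Y$ is smooth, then $Z\times Y\to Z$ is smooth, and so is $p_Z$.
\end{proof}

Recall the Stein factorization: a proper surjective morphism of varieties $h:W\to G$ factors as $W\xrightarrow{h'}G'\xrightarrow{\nu}G$, where $G'=\operatorname{Spec}h_*\mathcal O_W$ is a variety, normal if $W$ is normal, $\nu$ is finite and surjective, and $h'$ is surjective with connected fibers. The number of connected components of $W_g$ is $\#\nu^{-1}(g)$, and this equals $\deg\nu$ for general $g$. Hence: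
\begin{equation}\label{eq:dich}
\begin{array}{l}
\text{either $\deg\nu=1$ and $W_g$ is connected for general $g$,}\\
\text{or $\deg\nu\ge2$ and $W_g$ is disconnected for general $g$.}
\end{array}
\end{equation}
The same reasoning shows that the numbers $e_Q$ of the introduction are well defined.

\subsection*{Direct images of the canonical bundle}
Let now $f$ be a branched covering, so that $W$ is smooth and $q$ is finite and flat with $q_*\mathcal O_W=\psi^*f_*\mathcal O_Y=\psi^*\mathcal F^*$. Duality for the finite morphism $q$ gives
\[
q_*\omega_W=\mathcal Hom(q_*\mathcal O_W,\omega_{Z\times G})=\psi^*\mathcal F\otimes\mathrm{pr}_1^*\omega_Z\otimes\mathrm{pr}_2^*\omega_G,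
\]
and $\omega_G$ is trivial, being generated by an invariant form of top degree. Since $q$ is finite, $R^ih_*=R^i\mathrm{pr}_{2*}\circ q_*$. With the projection formula we obtain, for every line bundle $N$ on $Z$ and every $i$,
\begin{equation}\label{eq:dual}
R^ih_*(\omega_W\otimes p_Z^*N)\cong R^i\mathrm{pr}_{2*}\big(\psi^*\mathcal F\otimes\mathrm{pr}_1^*(\omega_Z\otimes N)\big).
\end{equation}
The left side is governed by theorems on canonical bundles of smooth varieties. The right side is the direct image of a vector bundle on $Z\times G$ whose restriction to $Z\times\{g\}$ is $\varphi_g^*\mathcal F\otimes\omega_Z\otimes N$. We use three results.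

\begin{itemize}
\item[(K)] \emph{Torsion-freeness} \cite[Theorem 2.1]{Kollar}. If $h:W\to V$ is a surjective morphism of projective varieties with $W$ smooth, then all $R^ih_*\omega_W$ are torsion-free.
\item[(KV)] \emph{Relative Kawamata--Viehweg vanishing} (Kawamata--Matsuda--Matsuki, Theorem 1-2-3). Let $W$ be smooth, $h:W\to V$ proper and surjective, and $D$ an $h$-nef and $h$-big $\mathbb Q$-divisor whose fractional part has simple normal crossing (snc) support. Then $R^ih_*\mathcal O_W(K_W+\lceil D\rceil)=0$ for $i>0$.
\item[(BC)] \emph{Cohomology and base change.} Let $\pi:S\to V$ be proper and let $\mathcal G$ be a coherent sheaf on $S$, flat over $V$. If $H^{i+1}(S_v,\mathcal G_v)=0$ for a point $v$, then $R^i\pi_*\mathcal G\otimes k(v)\to H^i(S_v,\mathcal G_v)$ is an isomorphism.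
\end{itemize}

Statement (K) extends to a proper surjective morphism $h:W\to V$ of quasi-projective varieties with $W$ smooth. Choose projective compactifications $W\subseteq W_1$ and $V\subseteq\bar V$, and let $\bar W$ be the closure of the graph of $h$ in $W_1\times\bar V$. The graph is proper over $V$, hence closed in $W_1\times V$, so the part of $\bar W$ over $V$ is $W$. Resolve the singularities of $\bar W$ without changing the smooth open set $W$, apply (K), and restrict to $V$.

\begin{proposition}\label{prop:van}
Let $f:Y\to X$ be a branched covering.
\begin{enumerate}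
\item[(a)] If $W_g$ is connected for general $g\in G$, then $H^0(Z,\varphi_g^*\mathcal E^*)=0$ for every $g\in G$.
\item[(b)] Let $N$ be a line bundle on $Z$ with $N\equiv A+\Delta$, where $A$ is an ample $\mathbb Q$-divisor and $\Delta$ is a $\mathbb Q$-divisor with snc support and coefficients in $[0,1)$. Then $H^i(Z,\varphi_g^*\mathcal F\otimes\omega_Z\otimes N)=0$ for all $i>0$ and every $g\in G$.
\end{enumerate}
\end{proposition}

In (a), the vanishing for general $g$ is easy, and semicontinuity points the wrong way: $h^0(Z,\varphi_g^*\mathcal E^*)$ may jump up at special $g$. The formation of $H^0$ need not commute with base change, but that of the Serre dual group $H^r$ does. This produces a sheaf on $G$ whose fibers are the duals of the spaces in question, and a jump up from zero would make it a nonzero torsion sheaf.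

\begin{proof}
(a) Put $\mathcal M=R^r\mathrm{pr}_{2*}(\psi^*\mathcal E\otimes\mathrm{pr}_1^*\omega_Z)$. By \eqref{eq:dual} with $N=\mathcal O_Z$ and the splitting $\mathcal F=\mathcal O_X\oplus\mathcal E$, the sheaf $\mathcal M$ is a direct summand of $R^rh_*\omega_W$, so it is torsion-free by (K). Since $H^{r+1}$ vanishes on $Z$, (BC) and Serre duality give, for every $g$,
\begin{equation}\label{eq:M}
\mathcal M\otimes k(g)\cong H^r(Z,\varphi_g^*\mathcal E\otimes\omega_Z)\cong H^0(Z,\varphi_g^*\mathcal E^*)^*.
\end{equation}
For general $g$, the scheme $W_g$ is smooth by generic smoothness, projective, and connected by hypothesis. So $h^0(\mathcal O_{W_g})=1$, and $\mathcal M\otimes k(g)=0$ by \eqref{eq:h0} and \eqref{eq:M}. Thus $\mathcal M$ vanishes on a dense open set. Being torsion-free, it is zero, and \eqref{eq:M} gives the claim for every $g$.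

(b) Write $N=\mathcal O_Z(N_0)$ and $D=p_Z^*(N_0-\Delta)$. Since $p_Z$ is smooth, $p_Z^*\Delta$ has snc support and coefficients in $[0,1)$. Hence $\lceil D\rceil=p_Z^*N_0$, and the fractional part of $D$ has snc support. Ampleness is a numerical property, so $N_0-\Delta\equiv A$ is ample on $Z$, its pullback to $Z\times G$ is $\mathrm{pr}_2$-ample, and $D$ is $h$-ample because $q$ is finite. By (KV), both sides of \eqref{eq:dual} vanish for $i>0$. Suppose that $H^i(Z,\varphi_g^*\mathcal F\otimes\omega_Z\otimes N)\ne0$ for some $i>0$ and some $g$, and take the largest such $i$. Then $H^{i+1}$ vanishes on all fibers of $\mathrm{pr}_2$, so by (BC) the group $H^i$ is a fiber of the $i$-th direct image, which is zero. This is a contradiction.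
\end{proof}

The smoothness of $Y$ enters only through the smoothness of $W$ and $p_Z$, which (K), (KV) and generic smoothness require.

\section{Global generation}\label{sec:gg}

We imitate Example~\ref{ex:P2}. We need a chain of smooth varieties $Z_0,Z_1,\dots,Z_N$ mapping to $X$, from a point to a variety with the same sections of $\mathcal F$ as $X$, in which $Z_{j-1}$ is a divisor $D_j$ in $Z_j$ and $H^1(Z_j,\mathcal F(-D_j))=0$. Proposition~\ref{prop:van}(b) gives this vanishing if $-D_j-K_{Z_j}$ is the sum of an ample class and an snc boundary. The Bott--Samelson varieties have this property. It is essential that Proposition~\ref{prop:van}(b) holds for every translate: general translates would only show that $\mathcal F$ is generated at a general point.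

\subsection*{The Bott--Samelson tower}
Let $B\subseteq P$ be a Borel subgroup, $s_i$ the simple reflections and $P_i\supset B$ the corresponding minimal parabolic subgroups. The projection $G/B\to G/P_i$ is smooth with fibers $\mathbb P^1$. Let $L$ be the ample line bundle $L_\rho$ on $G/B$ attached to the sum $\rho$ of the fundamental weights; it has degree $1$ on the fibers of each $G/B\to G/P_i$. Let $w_0=s_{i_1}\cdots s_{i_N}$ be a reduced word for the longest element of the Weyl group, $N=\dim G/B$. Let $Z_0$ be a point, mapped to $eB$ by $\beta_0$, and define inductively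
\[
Z_j=Z_{j-1}\times_{G/P_{i_j}}G/B,\qquad r_j:Z_j\to Z_{j-1},\qquad\beta_j:Z_j\to G/B,
\]
where $r_j$ and $\beta_j$ are the projections. A point of $Z_j$ is a chain $x_0=eB,x_1,\dots,x_j$ in $G/B$ in which $x_{k-1}$ and $x_k$ have the same image in $G/P_{i_k}$; the map $r_j$ forgets $x_j$, and $\beta_j$ remembers only $x_j$. Repeating the last point gives a section $\sigma_j=(\mathrm{id},\beta_{j-1})$ of $r_j$ with $\beta_j\sigma_j=\beta_{j-1}$. So $r_j$ is a $\mathbb P^1$-bundle with a section, and $Z_j$ is smooth, connected and projective of dimension $j$. These are the Bott--Samelson varieties, and $\beta_N$ is birational (Demazure, Hansen).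

For $G=SL_3$, a point of $G/B$ is a flag $(p,\ell)$ in $\mathbb P^2$. Starting from $(p_0,\ell_0)$, move the point along $\ell_0$ to $p_1$, turn the line about $p_1$ to $\ell_1$, and move the point along $\ell_1$ to $p_2$. The map $\beta_3:(p_1,\ell_1,p_2)\mapsto(p_2,\ell_1)$ is birational because $p_1=\ell_0\cap\ell_1$ when $\ell_1\ne\ell_0$.

On $Z_j$ let $D_j=\sigma_j(Z_{j-1})$ and, for $k<j$, let $D_k$ be the pullback under $r_j$ of the divisor $D_k$ on $Z_{j-1}$. By induction $\sum_{k\le j}D_k$ is snc: locally $Z_j$ is the product of $Z_{j-1}$ with a coordinate $t$ along the fibers, $D_j=\{t=0\}$, and the other components come from $Z_{j-1}$. Put $L_j=\beta_j^*L$. It is nef, and it has degree $1$ on the fibers of $r_j$, since $\beta_j$ maps them isomorphically onto fibers of $G/B\to G/P_{i_j}$. A line bundle of positive degree on the fibers of $r_j$ is $r_j$-ample, so adding a large multiple of the pullback of an ample divisor on $Z_{j-1}$ makes it ample.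

\begin{lemma}\label{lem:BS}
For $0\le j\le N$:
\begin{enumerate}
\item[(a)] $\omega_{Z_j}\cong\mathcal O\big(-\sum_{k\le j}D_k\big)\otimes L_j^{-1}$;
\item[(b)] there are rational numbers $a_k\in(0,1)$, depending on $j$, such that $A_j=\sum_{k\le j}a_kD_k$ is ample on $Z_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both statements are trivial on the point $Z_0$, where $A_0=0$. Let $j\ge1$.

(a) Let $\omega_{r_j}$ be the relative canonical bundle. The bundle $\omega_{r_j}(D_j)\otimes L_j$ has degree $-2+1+1=0$ on the fibers of $r_j$, so it is the pullback under $r_j$ of a line bundle, namely of its restriction to the section. By adjunction, $\omega_{r_j}(D_j)|_{D_j}$ is the relative canonical bundle of the isomorphism $D_j\to Z_{j-1}$, hence trivial. So the restriction is $\sigma_j^*L_j=L_{j-1}$, and $\omega_{r_j}\cong\mathcal O(-D_j)\otimes L_j^{-1}\otimes r_j^*L_{j-1}$. Tensor with $r_j^*\omega_{Z_{j-1}}\cong\mathcal O(-\sum_{k<j}D_k)\otimes r_j^*L_{j-1}^{-1}$; the factors $r_j^*L_{j-1}^{\pm1}$ cancel.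

(b) The section $D_j$ has degree $1$ on the fibers of $r_j$, so $m\,r_j^*A_{j-1}+D_j$ is ample for $m\gg0$. All its coefficients are positive; divide by a large integer.
\end{proof}

\begin{proposition}\label{prop:gg}
The bundles $\mathcal F$ and $\mathcal E$ are globally generated.
\end{proposition}

\begin{proof}
Let $\pi:G/B\to X$ be the projection and $x_0=eP$. Fix $g\in G$ and put $\phi_j=g\cdot\pi\beta_j:Z_j\to X$. Let $1\le j\le N$ and write $A_{j-1}=\sum_{k<j}a_kD_k$. By Lemma~\ref{lem:BS}(a), $\mathcal O(-D_j)\cong\omega_{Z_j}\otimes N_j$ with
\[
N_j=\mathcal O\Big(\sum_{k<j}D_k\Big)\otimes L_j\ \equiv\ \big(L_j+r_j^*A_{j-1}\big)+\sum_{k<j}(1-a_k)D_k .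
\]
The last sum has snc support and coefficients in $(0,1)$. The class $L_j+r_j^*A_{j-1}$ is ample: $\varepsilon L_j+r_j^*A_{j-1}$ is ample for small rational $\varepsilon>0$ since $L_j$ is $r_j$-ample, and $(1-\varepsilon)L_j$ is nef. Proposition~\ref{prop:van}(b), for $Z=Z_j$ and $\varphi=\pi\beta_j$, gives $H^1(Z_j,\phi_j^*\mathcal F(-D_j))=0$. Since $\phi_j\sigma_j=\phi_{j-1}$, the restriction
\[
H^0(Z_j,\phi_j^*\mathcal F)\to H^0(D_j,\phi_j^*\mathcal F|_{D_j})=H^0(Z_{j-1},\phi_{j-1}^*\mathcal F)
\]
is surjective. Composing for $j=N,\dots,1$, we see that $H^0(Z_N,\phi_N^*\mathcal F)$ maps onto $H^0(Z_0,\phi_0^*\mathcal F)=\mathcal F\otimes k(gx_0)$.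

We have $\beta_{N*}\mathcal O_{Z_N}=\mathcal O_{G/B}$ because $\beta_N$ is proper and birational onto a smooth variety, and $\pi_*\mathcal O_{G/B}=\mathcal O_X$ because $\pi$ is proper with connected fibers onto a smooth variety. By the projection formula, every section of $\phi_N^*\mathcal F$ is the pullback of a section of $\mathcal F$. So $\mathcal F$ is generated by global sections at $gx_0$. As $g$ is arbitrary, $\mathcal F$ is globally generated, and so is its quotient $\mathcal E$.
\end{proof}

\section{Disconnected translates lie in fibers}\label{sec:conn}

It remains to decide when the hypothesis of Proposition~\ref{prop:van}(a) holds. We allow singular $Y$ here, because in Sections~\ref{sec:exact} and~\ref{sec:rat} the result is applied to auxiliary coverings.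

\begin{proposition}\label{prop:conn}
Let $G$ be a connected, simply connected semisimple group and $X=G/P$. Let $f:Y\to X$ be a finite surjective morphism from a variety, $Z$ a smooth connected projective variety and $\varphi:Z\to X$ a morphism. If $\varphi(Z)$ is contained in no fiber of $p_Q$ with $P\subseteq Q\ne G$, then $W_g$ is connected for general $g\in G$.
\end{proposition}

The task is to produce a parabolic subgroup from disconnectedness. Example~\ref{ex:P1P1} shows where to look. There $\psi(z,g)=(g_1\cdot0,\,g_2z)$ for $g=(g_1,g_2)$, so $W\cong Z\times G'$ with $G'=\{(g,s)\in G\times\mathbb P^1:s^2=g_1\cdot0\}$. The double covering $G'\to G$ is branched along the two divisors $\{g_1\cdot0=0\}$ and $\{g_1\cdot0=\infty\}$. Each is a left coset of $Q_1$, so its stabilizer under right multiplication is $Q_1$, and $Z$ is the $Q_1$-orbit of $(0,0)$.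

We use \emph{Zariski--Nagata purity}: if $\nu:G'\to G$ is finite and surjective with $G'$ a normal variety and $G$ a smooth variety, then the set of points of $G'$ where $\nu$ is not \'etale is empty or of pure codimension $1$, and hence so is its image in $G$.

\begin{proof}
If $Y'\to Y$ is the normalization, then $Z\times_{\varphi_g,X}Y'$ maps onto $W_g$, so connectedness descends from $Y'$ to $Y$. We may thus assume that $Y$ is normal. Then $W$ is a normal variety by Lemma~\ref{lem:W}, and $G'$ is normal. Suppose that the conclusion fails. By \eqref{eq:dich}, $\deg\nu\ge2$. We must find $Q\neq G$ such that $\varphi(Z)$ lies in a fiber of $p_Q$.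

\emph{Step 1: a branch divisor in $G$.} A finite \'etale morphism from the connected space $G'$ onto the simply connected space $G$ has degree $1$, so $\nu$ is not \'etale. By purity, the set $\Sigma\subset G$ over which $\nu$ is not \'etale is nonempty, closed and of pure codimension $1$. Let $\Lambda\subset X$ be the closed set over which $f$ is not \'etale; it is a proper subset since we are in characteristic $0$.

\emph{Step 2: $\psi(Z\times\Sigma)\subseteq\Lambda$.} Let $\psi(z,g)\notin\Lambda$ and let $g'\in\nu^{-1}(g)$; we show that $\nu$ is \'etale at $g'$. The finite surjective map $q$ factors as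
\[
W\xrightarrow{(p_Z,h')}Z\times G'\xrightarrow{\mathrm{id}\times\nu}Z\times G .
\]
The first map is finite because $q$ is, and its source and target are varieties of the same dimension $n_0=\dim Z+\dim G$, so it is surjective. Choose $w\in W$ over $(z,g')$, and consider the completed local rings
\[
\widehat{\mathcal O}_{Z\times G,(z,g)}\xrightarrow{\ \iota\ }\widehat{\mathcal O}_{Z\times G',(z,g')}\xrightarrow{\ \theta\ }\widehat{\mathcal O}_{W,w}.
\]
A morphism of complex varieties is \'etale at a closed point if and only if it induces an isomorphism of completed local rings. The map $q$ is \'etale at $w$, being a base change of $f$ with $\psi(z,g)\notin\Lambda$. So $\theta\iota$ is an isomorphism, and $\theta$ is surjective. The variety $Z\times G'$ is normal, and the completed local rings of a normal variety are domains. Thus $\theta$ maps a domain of dimension $n_0$ onto a ring of dimension $n_0$, so its kernel is zero. Hence $\iota$ is an isomorphism, and $\mathrm{id}\times\nu$ is \'etale at $(z,g')$. Base change to $\{z\}\times G$ shows that $\nu$ is \'etale at $g'$. As $g'$ was arbitrary, $g\notin\Sigma$.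

\emph{Step 3: the divisor does not depend on $z$.} Let $\Sigma_0$ be an irreducible component of $\Sigma$. Since $Z\times\Sigma_0$ is irreducible, it lies in $\psi^{-1}(\Lambda_0)$ for an irreducible component $\Lambda_0$ of $\Lambda$. The set $\psi^{-1}(\Lambda_0)$ is the preimage of $Z\times\Lambda_0$ under $(\mathrm{pr}_1,\psi)$, so it is irreducible by Lemmas~\ref{lem:W} and~\ref{lem:irr}. It is a proper closed subset of $Z\times G$, because $\psi$ is surjective, and it contains the closed subset $Z\times\Sigma_0$ of codimension $1$. So $\psi^{-1}(\Lambda_0)=Z\times\Sigma_0$, that is,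
\begin{equation}\label{eq:Sigma}
\{g\in G:\ gx\in\Lambda_0\}=\Sigma_0\qquad\text{for every }x\in\varphi(Z).
\end{equation}

\emph{Step 4: the parabolic subgroup.} Let $H=\{k\in G:\Sigma_0k=\Sigma_0\}$, a subgroup of $G$. The inclusion $\Sigma_0k\subseteq\Sigma_0$ forces equality, both sides being irreducible and closed of the same dimension. So $H=\bigcap_{b\in\Sigma_0}b^{-1}\Sigma_0$ is closed. Also $H\neq G$, since $\emptyset\ne\Sigma_0\ne G$. Fix $x=aP\in\varphi(Z)$. If $kx\in\varphi(Z)$, then \eqref{eq:Sigma} for $kx$ and for $x$ gives
\[
\Sigma_0=\{g:gkx\in\Lambda_0\}=\{g:gk\in\Sigma_0\}=\Sigma_0k^{-1},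
\]
so $k\in H$. This has two consequences. First, $H$ contains the stabilizer $aPa^{-1}$ of $x$, so $Q=a^{-1}Ha$ is a parabolic subgroup with $P\subseteq Q\neq G$. Second, every point of $\varphi(Z)$ has the form $kx$ with $k\in G$, hence with $k\in H$, so $\varphi(Z)\subseteq Hx=aQ/P=p_Q^{-1}(aQ)$.
\end{proof}

\begin{remark}\label{rem:hyp}
Irreducibility of $Y$ cannot be weakened to connectedness: if $Y$ is the union of two copies of $X=\mathbb P^2$ glued at one point and $Z$ is a line, then the general $W_g$ is a pair of disjoint lines. Simple connectedness is used in Step~1. For an elliptic curve $X=G$ acting on itself, an isogeny $f:Y\to X$ of degree $2$ and $\varphi=f$, every $W_g=\{(z,y):g+f(z)=f(y)\}$ has two components although $\varphi$ is surjective. In that case $\mathcal E$ is a nontrivial line bundle with trivial square, so it has no sections at all.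
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The bundle $\mathcal E$ is globally generated by Proposition~\ref{prop:gg}. Let $\varphi:Z\to X$ be a morphism from a smooth connected projective variety with $\dim\varphi(Z)>k_X$. The fibers of $p_Q$ with $P\subseteq Q\ne G$ have dimension at most $k_X$, so none of them contains $\varphi(Z)$. By Proposition~\ref{prop:conn}, $W_g$ is connected for general $g$. Proposition~\ref{prop:van}(a) with $g=e$ gives $H^0(Z,\varphi^*\mathcal E^*)=0$. By Lemma~\ref{lem:crit}, $\mathcal E$ is $k_X$-ample.
\end{proof}

\section{The exact value of $k$}\label{sec:exact}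

Proposition~\ref{prop:conn} places $\varphi(Z)$ in a fiber of some $p_Q$, but it does not say that $e_Q\ge2$. We take $Q$ as small as possible and apply the proposition once more, inside the fiber. For this we present the fiber as a homogeneous space of a smaller semisimple group.

\begin{lemma}\label{lem:levi}
Let $P\subsetneq Q\subseteq G$ be parabolic subgroups and $R=Q/P\subseteq X$. There are a connected, simply connected semisimple group $M$ and a homomorphism $\mu:M\to Q$ such that:
\begin{enumerate}
\item[(a)] $M$ acts transitively on $R$, and $R=M/P_M$ with $P_M=\mu^{-1}(P)$ parabolic in $M$;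
\item[(b)] for every parabolic subgroup $M'$ of $M$ with $P_M\subseteq M'\ne M$ there is a parabolic subgroup $Q'$ of $G$ with $P\subseteq Q'\subsetneq Q$ such that the fibers of $R\to M/M'$ are fibers of $p_{Q'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\operatorname{rad}Q$ be the radical of $Q$, its largest connected solvable normal subgroup. Let $M$ be the universal cover of the derived group of a Levi subgroup of $Q$, and $\mu$ the natural map. The Levi decomposition gives $Q=\mu(M)\operatorname{rad}Q$. The radical lies in every Borel subgroup of $Q$, and a Borel subgroup of $G$ contained in $P$ is one of these, so $\operatorname{rad}Q\subseteq P$. Hence $Q=\mu(M)P$, and $M$ is transitive on $R$. The stabilizer of $eP$ is $P_M$, and it is parabolic because $R$ is projective.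

Given $M'$, put $Q'=\mu(M')\operatorname{rad}Q$, a subgroup of $Q$ since $\operatorname{rad}Q$ is normal. It contains $P$: if $p=\mu(m)u\in P$ with $u\in\operatorname{rad}Q$, then $\mu(m)\in P$, so $m\in P_M\subseteq M'$. Therefore $Q'=\mu(M')P$, and $Q'/P$ is the image of the projective variety $M'/P_M$. So $Q'/P$ is closed in $X$, the subgroup $Q'$ is closed, and it is parabolic. If $\mu(m)=\mu(m')p$ with $m'\in M'$ and $p\in P$, then $m'^{-1}m\in P_M\subseteq M'$; thus $\mu^{-1}(Q')=M'\ne M=\mu^{-1}(Q)$, and $Q'\ne Q$. Finally, the fiber of $R\to M/M'$ over $mM'$ is $\mu(m)\mu(M')P/P=\mu(m)Q'/P$, a fiber of $p_{Q'}$.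
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{(i), $\mathcal E$ is $\kappa_f$-ample.} By Proposition~\ref{prop:gg} and Lemma~\ref{lem:crit}, it suffices to show that $H^0(Z,\varphi^*\mathcal E^*)\ne0$ implies $\dim\varphi(Z)\le\kappa_f$. By Proposition~\ref{prop:van}(a) and \eqref{eq:dich}, $W_g$ is disconnected for all $g$ in a dense open set $U\subseteq G$. Choose $Q$ minimal among the parabolic subgroups containing $P$ such that $\varphi(Z)$ lies in a fiber of $p_Q$; the group $G$ itself qualifies. We claim that $e_Q\ge2$. Then $\dim\varphi(Z)\le\dim Q/P\le\kappa_f$.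

If $Q=P$, then $e_Q=d\ge2$. Let $Q\ne P$ and suppose that $e_Q=1$. Replacing $\varphi$ by $a\varphi$ replaces $U$ by $Ua^{-1}$ and preserves the minimality of $Q$, since $G$ permutes the fibers of each $p_{Q'}$. So we may assume that $\varphi(Z)\subseteq R=Q/P$. The set $Y_g=f^{-1}(gR)$ is the fiber of $p_Q\circ f$ over $gQ$. For general $g$ it is smooth by generic smoothness and connected since $e_Q=1$, hence a variety. Fix such a $g$ that also lies in $U$. The morphism $f_g=g^{-1}f:Y_g\to R$ is finite and surjective.

Take $M$ and $\mu$ as in Lemma~\ref{lem:levi}. By part (b) of that lemma and the minimality of $Q$, the set $\varphi(Z)$ lies in no fiber of $R\to M/M'$ with $P_M\subseteq M'\ne M$. Proposition~\ref{prop:conn}, applied to $M$, $f_g$ and $\varphi:Z\to R$, shows that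
\[
\{(z,y)\in Z\times Y_g:\ \mu(m)\varphi(z)=g^{-1}f(y)\}
\]
is connected for general $m\in M$. This set is $W_{g\mu(m)}$, because the equation $g\mu(m)\varphi(z)=f(y)$ forces $y\in Y_g$. On the other hand, $\{m\in M:g\mu(m)\in U\}$ is open and contains $e$, so it is dense in $M$, and $W_{g\mu(m)}$ is disconnected for general $m$. This contradiction proves the claim.

\emph{(i), $\mathcal E$ is not $k$-ample for $k<\kappa_f$.} Choose $Q$ with $e_Q\ge2$ and $\dim Q/P=\kappa_f$, and let $R$ be a general fiber of $p_Q$. Then $f^{-1}(R)$ is disconnected, so $H^0(R,\mathcal E^*|_R)\ne0$ by \eqref{eq:h0}. Lemma~\ref{lem:crit}, applied to the inclusion of $R$, shows that $\mathcal E$ is not $k$-ample for $k<\dim R=\kappa_f$.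

\emph{(ii)} If $Q\supsetneq P$, then $\dim Q/P>0$ since $Q$ is connected. So by (i), $\mathcal E$ is ample if and only if $e_Q=1$ for all $Q\supsetneq P$. It remains to show that $e_Q=1$ and $Q\subseteq Q'$ imply $e_{Q'}=1$. The finite part of the Stein factorization of $p_Q\circ f$ has degree $e_Q=1$, so it is a finite birational morphism onto the normal variety $G/Q$, hence an isomorphism. Thus all fibers of $p_Q\circ f$ are connected. A fiber of $p_{Q'}\circ f$ is the preimage under $p_Q\circ f$ of a fiber of $G/Q\to G/Q'$, which is isomorphic to the connected variety $Q'/Q$. The preimage of a connected set under a closed surjective map with connected fibers is connected, so $e_{Q'}=1$.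

\emph{(iii)} Choose $Q\ne G$ with $\dim Q/P=k_X$ and a very ample line bundle $L'$ on $G/Q$. By Bertini's theorem, $|2L'|$ has a smooth member. Let $V\to G/Q$ be the double covering branched along it; the direct image of $\mathcal O_V$ is $\mathcal O\oplus L'^{-1}$. Then $V$ is smooth, and it is connected since $h^0(\mathcal O_V)=1+h^0(L'^{-1})=1$. The projective scheme $Y=X\times_{G/Q}V$ is smooth over $V$ with fibers $Q/P$, so it is smooth and connected, and $f:Y\to X$ is a branched covering with $\mathcal E=p_Q^*L'$. A general fiber of $Y\to G/Q$ consists of two copies of $Q/P$. So $e_Q=2$ and $\kappa_f\ge k_X$, whence $\kappa_f=k_X$.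
\end{proof}

\section{Rational singularities}\label{sec:rat}

Recall that $Y$ has \emph{rational singularities} if it is normal and $R\tau_*\mathcal O_{\tilde Y}=\mathcal O_Y$ for a resolution $\tau:\tilde Y\to Y$, which we take to be projective. Such a $Y$ is Cohen--Macaulay, so $f$ is flat, and $\mathcal E$ and $\mathcal F$ are defined as before. Formula \eqref{eq:h0} and the dichotomy \eqref{eq:dich} remain valid. The fibers of $\tau$ are connected because $\tau_*\mathcal O_{\tilde Y}=\mathcal O_Y$. Now $W$ is singular, and the idea is to replace it in \eqref{eq:dual} by the family attached to $\tilde Y$; rationality says that the right side does not change.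

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\tilde W=W\times_Y\tilde Y=(Z\times G)\times_X\tilde Y$, with projection $\rho:\tilde W\to W$, and put $\tilde q=q\rho$, $\tilde h=h\rho$ and $\tilde p=p_Z\rho$. This is the family of Section~\ref{sec:family} for the morphism $f\tau$. By Lemma~\ref{lem:W}, $\tilde W$ is a smooth quasi-projective variety and $\tilde p$ is smooth. Both $W$ and $\tilde W$ have dimension $\dim Z+\dim Y+\dim P$, so the proper surjective map $\tilde q$ is generically finite. Since $W\to Y$ is smooth, flat base change gives $R\rho_*\mathcal O_{\tilde W}=\mathcal O_W$, hence $R\tilde q_*\mathcal O_{\tilde W}=\psi^*\mathcal F^*$. Grothendieck duality for the proper morphism $\tilde q$ between smooth varieties of the same dimension gives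
\[
R\tilde q_*\omega_{\tilde W}=R\mathcal Hom(R\tilde q_*\mathcal O_{\tilde W},\omega_{Z\times G})=\psi^*\mathcal F\otimes\mathrm{pr}_1^*\omega_Z ,
\]
a single sheaf in degree $0$. Therefore \eqref{eq:dual} holds with $R^i\tilde h_*(\omega_{\tilde W}\otimes\tilde p^*N)$ on the left. We now prove Proposition~\ref{prop:van} for $Y$.

(a) By (K) for $\tilde h$, the sheaf
\[
R^r\tilde h_*\omega_{\tilde W}\cong R^r\mathrm{pr}_{2*}(\mathrm{pr}_1^*\omega_Z)\oplus\mathcal M\cong\mathcal O_G\oplus\mathcal M
\]
is torsion-free, and \eqref{eq:M} holds as before. We compute its rank on $\tilde W$. For general $g$, the map $\tilde h$ is smooth near $\tilde W_g$, which is smooth and projective of dimension $r$, with $\omega_{\tilde W}|_{\tilde W_g}\cong\omega_{\tilde W_g}$ by adjunction. It is connected, because $W_g$ is connected and $\tilde W_g\to W_g$ is closed and surjective with fibers those of $\tau$. By (BC) and Serre duality, $R^r\tilde h_*\omega_{\tilde W}\otimes k(g)\cong H^r(\tilde W_g,\omega_{\tilde W_g})\cong\mathbb C$. So $\mathcal M$ has rank $0$, hence $\mathcal M=0$.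

(b) Let $\tilde D=\tilde p^*(N_0-\Delta)$. Since $\tilde p$ is smooth, its fractional part has snc support and $\lceil\tilde D\rceil=\tilde p^*N_0$. It is the pullback of a $\mathrm{pr}_2$-ample divisor under the generically finite surjective map $\tilde q$, so it is $\tilde h$-nef and $\tilde h$-big. This is what (KV) requires, and the descending argument with (BC) takes place on $Z\times G$ and does not involve $Y$.

The proof of Proposition~\ref{prop:gg} uses $Y$ only through Proposition~\ref{prop:van}(b), and Proposition~\ref{prop:conn} was proved for every variety $Y$. So the proof of Theorem~\ref{thm:A} applies. In the proof of Theorem~\ref{thm:B}, smoothness of $Y$ was used directly only to see that $Y_g$ is irreducible for general $g$ when $e_Q=1$. Now $\tau^{-1}(Y_g)$ is a general fiber of $p_Q f\tau$, hence smooth. It is connected because $Y_g$ and the fibers of $\tau$ are, so it is irreducible, and so is its image $Y_g$. Apply Proposition~\ref{prop:conn} to $Y_g$ with its reduced structure; this does not change the underlying sets $W_{g\mu(m)}$. The remaining steps use only \eqref{eq:h0}, Lemma~\ref{lem:crit} and the Stein factorization of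 morphisms from the variety $Y$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM}
Meeyoung Kim and Laurent Manivel, \emph{On branched coverings of some homogeneous spaces}, arXiv:math/9806126 (1998).

\bibitem{Kollar}
Koll\'ar, \emph{Higher direct images of dualizing sheaves I}, Ann. of Math. 123 (1986).

\end{thebibliography}
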